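\title{A $C^1$-local systolic inequality near Zoll odd-symplectic forms}

\begin{abstract}
An odd-symplectic form on a closed manifold of dimension $2n+1$ is a closed $2$-form of maximal rank. It is Zoll if the integral curves of its kernel are the orbits of a free circle action. We prove a conjecture posed by Benedetti and Kang: for a form $\Omega$ close and cohomologous to a Zoll form $\Omega_*$, the volume of $\Omega$ lies between $P(\mathcal A_{\min})$ and $P(\mathcal A_{\max})$, where $P$ is an explicit polynomial and $\mathcal A_{\min},\mathcal A_{\max}$ are the extreme actions of the closed characteristics near the fibers, with equality exactly when $\Omega$ is Zoll. Closeness in $C^1$ suffices. The proof moves the fibers of $\Omega_*$ to loops that follow the characteristics of $\Omega$ up to a constant drift. This reduces the problem to a function $S$ on the base and gives an asymptotic formula for the deficit, a stability estimate with sharp exponents, and a description of the Zoll forms near $\Omega_*$.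
\end{abstract}

\section{Introduction}\label{sec:intro}

A contact form $\lambda$ on a closed manifold of dimension $2n+1$ carries two kinds of numbers: its volume $\int\lambda\wedge(d\lambda)^n$ and the periods $T=\int_\gamma\lambda$ of its closed Reeb orbits. Rescaling $\lambda$ multiplies the volume and $T^{n+1}$ by the same factor, so one compares the two. When the Reeb flow is a free circle action there is only one minimal period, and one may ask whether, for nearby forms, the volume is caught between the values predicted by the shortest and the longest of the nearby periods. As oriented curves, the Reeb orbits depend only on the kernel of the closed $2$-form $d\lambda$. The orbits of a time-periodic Hamiltonian $H$ on a symplectic manifold $(M,\omega)$ are likewise the integral curves of the kernel of the closed $2$-form $\omega+dH\wedge dt$ on $M\times S^1$. The question below contains both situations.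

\subsection{Odd-symplectic and Zoll forms}

All objects are smooth, and $S^1=\mathbb R/\mathbb Z$. Let $\Sigma$ be a connected, closed, oriented manifold of dimension $2n+1$. An \emph{odd-symplectic form} on $\Sigma$ is a closed $2$-form $\Omega$ such that $\Omega^n$ vanishes nowhere. Its kernel is a line field, oriented by declaring $X\in\ker\Omega$ positive if $\alpha\wedge\Omega^n>0$ for the $1$-forms $\alpha$ with $\alpha(X)>0$. The oriented integral curves of $\ker\Omega$ are the \emph{trajectories} of $\Omega$, and a \emph{closed characteristic} is a loop $\gamma:S^1\to\Sigma$ whose velocity is nowhere zero and positively tangent to $\ker\Omega$. The form $\Omega$ is \emph{Zoll} if its trajectories are the oriented orbits of a free $S^1$-action. Then $\Sigma$ is a circle bundle over a closed $2n$-manifold and $\Omega$ is the pull-back of a symplectic form on the base.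

Fix a Zoll form $\Omega_*=\mathfrak p^*\omega_*$ with bundle $\mathfrak p:\Sigma\to M$, and orient $M$ by $\omega_*^n$. Let $\phi_t$ be the free action, $R$ its generator, and $\alpha$ a connection form, that is, an invariant $1$-form with $\alpha(R)=1$. Then $d\alpha=\mathfrak p^*\sigma$ for a closed $2$-form $\sigma$ on $M$, and $e=[\sigma]\in H^2(M;\mathbb R)$ is the real Euler class of $\mathfrak p$. Let $\mathcal S$ be the set of odd-symplectic forms cohomologous to $\Omega_*$. If $n=0$, then $\Sigma$ is a circle and $\mathcal S=\{0\}$ consists of one Zoll form, so we assume $n\ge1$.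

The loops $t\mapsto\phi_tz$, $z\in\Sigma$, are the \emph{fiber loops}. Fix a sufficiently small $C^1$-open neighborhood $\Lambda$ of the set of fiber loops in the space of loops in $\Sigma$; the smallness that we need is stated as $(\Lambda1)$--$(\Lambda3)$ in Section~\ref{sec:prelim}. For $\Omega\in\mathcal S$ let $\mathcal X(\Omega;\Lambda)$ be the set of closed characteristics of $\Omega$ that lie in $\Lambda$.

\subsection{Action, volume and the polynomial $P$}

A form $\Omega\in\mathcal S$ need not be exact, so periods and volume are measured relative to $\Omega_*$. Choose a \emph{primitive}, a $1$-form $\tau$ with $\Omega-\Omega_*=d\tau$. For $\gamma\in\Lambda$ the \emph{action} is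
\[
\mathcal A_\tau(\gamma)=\int_\gamma\tau+\int_\Gamma\Omega_*,
\]
where $\Gamma:[0,1]\times S^1\to\Sigma$ is a path of loops in $\Lambda$ from a fiber loop to $\gamma$; the second integral does not depend on $\Gamma$ (Lemma~\ref{lem:area}). The derivative of $\mathcal A_\tau$ at $\gamma$ along a vector field $Z$ is $\int_0^1\Omega(Z,\gamma')\,dt$, so closed characteristics are critical points of the action. The \emph{volume} is
\begin{equation}\label{eq:voldef}
\operatorname{Vol}_\tau(\Omega)=\frac1{n+1}\int_\Sigma\tau\wedge\sum_{j=0}^n\Omega^j\wedge\Omega_*^{n-j}=\int_0^1\!\int_\Sigma\tau\wedge(\Omega_*+r\,d\tau)^n\,dr .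
\end{equation}
The two expressions agree because $\Omega_*+r\,d\tau=r\Omega+(1-r)\Omega_*$ and $\binom nj\int_0^1r^j(1-r)^{n-j}\,dr=\frac1{n+1}$. Action and volume are compared through the polynomial
\[
P(A)=\frac1{n+1}\sum_{i=0}^n\binom{n+1}{i+1}A^{i+1}\big\langle e^i\cup[\omega_*]^{n-i},[M]\big\rangle=\int_0^A\big\langle([\omega_*]+se)^n,[M]\big\rangle\,ds .
\]
Its meaning is that, for a small constant $A$, the form $\Omega_*+A\,d\alpha$ is Zoll, its fibers have action $A$, and its volume is $P(A)$ (Example~\ref{ex:invariant}).

If $e\neq0$, neither action nor volume depends on $\tau$. If $e=0$, adding to $\tau$ a closed form with integral $b$ over the fibers shifts every action by $b$ and the volume by $b\,\langle[\omega_*]^n,[M]\rangle$ (Lemma~\ref{lem:primitive}). In that case $\tau$ is normalized by $\operatorname{Vol}_\tau(\Omega)=0$, and $P(A)=\langle[\omega_*]^n,[M]\rangle A$. With this convention we write $\mathcal A_\Omega(\gamma)$ and $\operatorname{Vol}(\Omega)$.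

\begin{example}[Contact forms]\label{ex:contact}
Suppose $\Omega_*=d\alpha$, so that $\sigma=\omega_*$, $e\ne0$, and $P(A)=\frac1{n+1}\big((1+A)^{n+1}-1\big)\operatorname{vol}(\alpha)$ with $\operatorname{vol}(\lambda)=\int_\Sigma\lambda\wedge(d\lambda)^n$. Let $\Omega=d\lambda$ with $\lambda$ a contact form close to $\alpha$, and $\tau=\lambda-\alpha$. By Stokes, $\int_\Gamma d\alpha=\int_\gamma\alpha-1$, so $\mathcal A_\Omega(\gamma)=\int_\gamma\lambda-1$ is the period minus one. Also $\int\alpha\wedge(d\lambda)^j\wedge(d\alpha)^{n-j}=\int\lambda\wedge(d\lambda)^{j-1}\wedge(d\alpha)^{n-j+1}$ for $j\ge1$, so the sum in \eqref{eq:voldef} telescopes to $\operatorname{Vol}(\Omega)=\frac1{n+1}(\operatorname{vol}(\lambda)-\operatorname{vol}(\alpha))$. Comparing $\operatorname{Vol}(\Omega)$ with $P(\mathcal A_\Omega(\gamma))$ is comparing $\operatorname{vol}(\lambda)$ with $T^{n+1}\operatorname{vol}(\alpha)$.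
\end{example}

\begin{example}[Hamiltonian systems]\label{ex:ham}
Let $\Sigma=M\times S^1$, $\alpha=dt$, $\tau=H\,dt$ and $\Omega=\omega_*+dH\wedge dt$ with $H:M\times S^1\to\mathbb R$. The kernel of $\Omega$ is spanned by $\partial_t+W_t$, where $\iota_{W_t}\omega_*=dH_t$ on $M$. The elements of $\mathcal X(\Omega;\Lambda)$ are graphs of small $1$-periodic orbits of $W_t$, and $\mathcal A_\tau$ is the Hamiltonian action, $\int H\,dt$ plus the enclosed symplectic area. Since $dt\wedge dH\wedge dt=0$, we get $\operatorname{Vol}_\tau(\Omega)=\int_0^1\!\int_MH_t\,\omega_*^n\,dt$. Comparing volume with $P(\text{action})$ is comparing the mean value of $H$ with the action.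
\end{example}

\subsection{The conjecture and the results}

The conjecture is formulated on a $C^1$-neighborhood $\mathcal V$ of $\Omega_*$ in $\mathcal S$, depending on $\Lambda$, for which the following facts are known. For $\Omega\in\mathcal V$ the set $\mathcal X(\Omega;\Lambda)$ is nonempty, and $\mathcal A_\Omega$ attains on it a minimum $\mathcal A_{\min}(\Omega)$ and a maximum $\mathcal A_{\max}(\Omega)$. If $\Omega\in\mathcal V$ is Zoll, then all its orbits, suitably parametrized, belong to $\mathcal X(\Omega;\Lambda)$, they have a common action $\mathcal A(\Omega)$, and $\operatorname{Vol}(\Omega)=P(\mathcal A(\Omega))$. Finally, $P$ is increasing near $\mathcal A(\Omega_*)=0$.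

\medskip
\noindent\textbf{Conjecture} (Benedetti--Kang \cite{BK}). \emph{For some $k\ge2$ there is a $C^{k-1}$-neighborhood $\mathcal U\subset\mathcal V$ of $\Omega_*$ in $\mathcal S$ such that
\[
P(\mathcal A_{\min}(\Omega))\le\operatorname{Vol}(\Omega)\le P(\mathcal A_{\max}(\Omega))\qquad\text{for all }\Omega\in\mathcal U,
\]
and equality holds in either inequality if and only if $\Omega$ is Zoll.}
\medskip

In Example~\ref{ex:contact} this reads $T_{\min}^{n+1}\operatorname{vol}(\alpha)\le\operatorname{vol}(\lambda)\le T_{\max}^{n+1}\operatorname{vol}(\alpha)$ for the extreme periods of the Reeb orbits near the fibers. In Example~\ref{ex:ham} it says that the mean value of $H$ lies between the smallest and the largest action of a small $1$-periodic orbit. We prove the conjecture with $k=2$. Throughout, $\nu=\|\Omega-\Omega_*\|_{C^1}$, and $C$ denotes constants that do not depend on $\Omega$.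

\begin{theorem}\label{thm:A}
There is $\nu_0>0$ such that, with $\mathcal U=\{\Omega\in\mathcal V:\|\Omega-\Omega_*\|_{C^1}<\nu_0\}$,
\[
P(\mathcal A_{\min}(\Omega))\le\operatorname{Vol}(\Omega)\le P(\mathcal A_{\max}(\Omega))\qquad\text{for all }\Omega\in\mathcal U .
\]
Equality holds in either inequality if and only if $\Omega$ is Zoll.
\end{theorem}

The proof identifies the closed characteristics in $\Lambda$ with the critical points of a function on $M$ and computes the deficit in terms of that function.

\begin{theorem}\label{thm:B}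
For $\nu_0$ small enough and each $\Omega\in\mathcal U$ there are a diffeomorphism $u$ of $\Sigma$ that is $C^1$-close to the identity and a smooth function $S:M\to\mathbb R$ with the following properties.
\begin{enumerate}
\item[(1)] Up to orientation-preserving reparametrization, the elements of $\mathcal X(\Omega;\Lambda)$ are exactly the $u$-images of the fiber loops over the critical points of $S$, and the image of the fiber over $x$ has action $S(x)$. Hence $\mathcal A_{\max}=\max S$ and $\mathcal A_{\min}=\min S$.
\item[(2)] For every $\varepsilon>0$, if $\nu$ is small enough depending also on $\varepsilon$, then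
\[
(1-\varepsilon)\int_M(\mathcal A_{\max}-S)\,\omega_*^n\le P(\mathcal A_{\max})-\operatorname{Vol}(\Omega)\le(1+\varepsilon)\int_M(\mathcal A_{\max}-S)\,\omega_*^n,
\]
and the same holds for $\operatorname{Vol}(\Omega)-P(\mathcal A_{\min})$ with $S-\mathcal A_{\min}$ in place of $\mathcal A_{\max}-S$.
\item[(3)] \emph{(Stability)} One has
\[
(\mathcal A_{\max}-\mathcal A_{\min})^{n+1}\le C\,\nu^n\min\big\{P(\mathcal A_{\max})-\operatorname{Vol}(\Omega),\ \operatorname{Vol}(\Omega)-P(\mathcal A_{\min})\big\},
\]
and the powers are sharp in the sense of Proposition~\ref{prop:sharp}.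
\item[(4)] \emph{(Classification)} If $\Omega$ is Zoll, then $\Omega=\Psi^*(\Omega_*+A\,d\alpha)$ for a small constant $A$ and a diffeomorphism $\Psi$ isotopic to the identity. If $e\ne0$, then $A=\mathcal A(\Omega)$.
\end{enumerate}
\end{theorem}

The proofs do not use the known facts listed above; the set $\mathcal V$ enters only because the conjecture asks for $\mathcal U\subset\mathcal V$. Section~\ref{sec:prelim} collects the formal properties of volume and action. Section~\ref{sec:idea} treats invariant forms and the case $n=1$ by hand and isolates the estimate that is needed. Sections~\ref{sec:straight}--\ref{sec:volume} construct $u$, define $S$ and estimate the volume, and Section~\ref{sec:proofs} proves the two theorems.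

\section{Formal properties of volume and action}\label{sec:prelim}

\subsection{Conventions}

Fix an almost complex structure $J$ on $M$ compatible with $\omega_*$, so that $g_M(a,b)=\omega_*(a,Jb)$ is a Riemannian metric and $|\iota_v\omega_*|=|v|$ for tangent vectors $v$. On $\Sigma$ use the $\phi_t$-invariant metric $g=\alpha\otimes\alpha+\mathfrak p^*g_M$. Then $|R|=1$, and pull-back by $\mathfrak p$ preserves pointwise norms of forms; we usually omit $\mathfrak p^*$ from the notation. Vectors in $\ker\alpha$ are called horizontal. Since $R$ is positive in $\ker\Omega_*$, we have $\alpha\wedge\Omega_*^n>0$, and $\int_\Sigma\alpha\wedge\mathfrak p^*\mu=\int_M\mu$ for every $2n$-form $\mu$ on $M$. A top-degree form on $\Sigma$ satisfies $\Theta=\alpha\wedge\iota_R\Theta$, and the volume form of $g$ is $\alpha\wedge\Omega_*^n/n!$. Hence, for a continuous function $F\ge0$ on $M$,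
\begin{equation}\label{eq:top}
|\iota_R\Theta|\le F\circ\mathfrak p\quad\Longrightarrow\quad\Big|\int_\Sigma\Theta\Big|\le\int_MF\,\omega_*^n .
\end{equation}

Fix $\rho>0$ with $2\rho$ less than the injectivity radius and $\rho$ less than the convexity radius of $M$. Balls of radius $\rho$ are then strongly convex, and a nonempty intersection of two of them is contractible. We require of every $\gamma\in\Lambda$:
\begin{itemize}
\item[$(\Lambda1)$] $\mathfrak p\circ\gamma$ lies in an open ball of radius $\rho$;
\item[$(\Lambda2)$] $\int_\gamma\alpha<\frac43$;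
\item[$(\Lambda3)$] $\gamma$ can be joined to a fiber loop by a path of loops in $\Lambda$, as the definition of the action presupposes.
\end{itemize}
Constants $C$ depend only on $\Sigma,\Omega_*,\alpha,g_M,\rho$ and may change from line to line; $O(\nu)$ means bounded by $C\nu$. The phrase ``$\nu$ small'' means smaller than a constant depending on these data and on $\Lambda$.

For a form $\xi$ on $\Sigma$ let $\bar\xi=\int_0^1\phi_t^*\xi\,dt$ be its average. Averaging commutes with $d$ and $\iota_R$, preserves integrals of top-degree forms, and kills Lie derivatives: $\overline{\mathcal L_R\xi}=\phi_1^*\xi-\xi=0$. An invariant form annihilated by $\iota_R$ is the pull-back of a form on $M$. On forms of zero average, $\mathcal L_R$ can be inverted without loss in the $C^0$-norm.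

\begin{lemma}\label{lem:homological}
Let $\mu$ be a form on $\Sigma$ with $\bar\mu=0$. Then $I\mu=\int_0^1t\,\phi_t^*\mu\,dt$ is the unique form with $\mathcal L_RI\mu=\mu$ and $\overline{I\mu}=0$, and $|I\mu|$ at $z$ is at most the maximum of $|\mu|$ on the fiber through $z$.
\end{lemma}

\begin{proof}
Integration by parts gives $\mathcal L_RI\mu=\int_0^1t\,\frac{d}{dt}\phi_t^*\mu\,dt=\phi_1^*\mu-\bar\mu=\mu$, and $\overline{I\mu}=\frac12\bar\mu=0$. The difference of two solutions is invariant with zero average, hence zero. The bound holds because the $\phi_t$ are isometries that preserve the fibers.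
\end{proof}

\subsection{The volume functional}

For a closed $2$-form $\Omega_0$ and a $1$-form $\xi$ on $\Sigma$ put
\[
V(\Omega_0;\xi)=\int_0^1\!\int_\Sigma\xi\wedge(\Omega_0+s\,d\xi)^n\,ds,
\]
so that $\operatorname{Vol}_\tau(\Omega)=V(\Omega_*;\tau)$. The next lemma says that the volume can be accumulated along any path of primitives.

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(a)] For a smooth path $\xi_r$ of $1$-forms, $\frac d{dr}V(\Omega_0;\xi_r)=\int_\Sigma\dot\xi_r\wedge(\Omega_0+d\xi_r)^n$.
\item[(b)] $V(\Omega_0;\xi+\xi')=V(\Omega_0;\xi)+V(\Omega_0+d\xi;\xi')$.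
\item[(c)] If $\xi$ is closed, then $V(\Omega_0;\xi)=\int_\Sigma\xi\wedge\Omega_0^n$; this vanishes if $\xi$ is exact.
\item[(d)] $V(u^*\Omega_0;u^*\xi)=V(\Omega_0;\xi)$ for orientation-preserving diffeomorphisms $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\xi=\xi_r$ and $\Omega_s=\Omega_0+s\,d\xi$. The derivative is $\int_0^1\!\int_\Sigma\big(\dot\xi\wedge\Omega_s^n+ns\,\xi\wedge d\dot\xi\wedge\Omega_s^{n-1}\big)\,ds$. Since $d(\xi\wedge\dot\xi\wedge\Omega_s^{n-1})=(d\xi\wedge\dot\xi-\xi\wedge d\dot\xi)\wedge\Omega_s^{n-1}$, we may replace $\xi\wedge d\dot\xi$ by $\dot\xi\wedge d\xi$. The integrand becomes $\partial_s(s\,\dot\xi\wedge\Omega_s^n)$, and integration over $s$ gives the claim. (b) Integrate (a) along the path $\xi+r\xi'$, $r\in[0,1]$. Parts (c) and (d) follow from the definition, Stokes' theorem and the change of variables formula.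
\end{proof}

An isotopy moves $\Omega_*$ inside its cohomology class and provides a primitive of the change. This primitive has zero volume, which is the reason we may replace $\Omega$ by a pull-back $u^*\Omega$.

\begin{lemma}\label{lem:isotopy}
Let $h_r$, $r\in[0,1]$, be an isotopy of $\Sigma$ from the identity to $u=h_1$. Put $a_r=\Omega_*(\partial_rh_r,dh_r\,\cdot)$ and $\kappa=\int_0^1a_r\,dr$. Let $\tau$ be a primitive of $\Omega-\Omega_*$ and $\tau'=u^*\tau+\kappa$. Then $u^*\Omega=\Omega_*+d\tau'$ and $\operatorname{Vol}_\tau(\Omega)=V(\Omega_*;\tau')$. If the loops $t\mapsto h_r(\phi_tz)$ lie in $\Lambda$ for all $r$, then the loop $t\mapsto u(\phi_tz)$ has action $\int_0^1\tau'(R)(\phi_tz)\,dt$.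
\end{lemma}

\begin{proof}
View $h$ as a map $[0,1]\times\Sigma\to\Sigma$, so that $h^*\Omega_*=dr\wedge a_r+h_r^*\Omega_*$. This form is closed, which gives $\partial_rh_r^*\Omega_*=da_r$. Hence $h_r^*\Omega_*=\Omega_*+d\kappa_r$ with $\kappa_r=\int_0^ra_{r'}\,dr'$, and $u^*\Omega=u^*\Omega_*+du^*\tau=\Omega_*+d\tau'$. Forms of degree $2n+2$ on $\Sigma$ vanish, so $0=h^*(\Omega_*^{n+1})=(n+1)\,dr\wedge a_r\wedge(h_r^*\Omega_*)^n$. Thus $\dot\kappa_r\wedge(\Omega_*+d\kappa_r)^n=0$, and $V(\Omega_*;\kappa)=0$ by Lemma~\ref{lem:V}(a). By parts (b) and (d),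
\[
V(\Omega_*;\tau')=V(\Omega_*;\kappa)+V(u^*\Omega_*;u^*\tau)=V(\Omega_*;\tau).
\]
For the action take $\Gamma(r,t)=h_r(\phi_tz)$. Then $\int_\Gamma\Omega_*=\int_0^1\!\int_0^1a_r(R)(\phi_tz)\,dr\,dt$ is the integral of $\kappa$ over the fiber, and the integral of $\tau$ over the loop is the integral of $u^*\tau$ over the fiber.
\end{proof}

\subsection{The action and the choice of primitive}

Let $\gamma$ be a loop such that $\mathfrak p\circ\gamma$ lies in an open ball $B$ of radius $\rho$, and let $\lambda_B$ be a primitive of $\omega_*$ on $B$. Put $\operatorname{area}(\gamma)=\int_{\mathfrak p\circ\gamma}\lambda_B$. This does not depend on the choices: two primitives differ on $B\cap B'$ by a closed form, which is exact because $B\cap B'$ is contractible.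

\begin{lemma}\label{lem:area}
For $\gamma\in\Lambda$ one has $\mathcal A_\tau(\gamma)=\int_\gamma\tau+\operatorname{area}(\gamma)$. In particular the action does not depend on $\Gamma$, and two loops in $\Lambda$ that differ by an orientation-preserving reparametrization have the same action.
\end{lemma}

\begin{proof}
By $(\Lambda1)$ each loop $\mathfrak p\circ\Gamma(r,\cdot)$ lies in an open ball of radius $\rho$, and so do the loops with nearby parameter $r$. By compactness there are $0=r_0<\dots<r_m=1$ and balls $B_i$ containing $\mathfrak p\circ\Gamma([r_i,r_{i+1}]\times S^1)$. Stokes' theorem with $\lambda_{B_i}$ gives $\int_{[r_i,r_{i+1}]\times S^1}\Gamma^*\Omega_*=\operatorname{area}(\Gamma(r_{i+1},\cdot))-\operatorname{area}(\Gamma(r_i,\cdot))$. Sum over $i$ and note that a fiber loop projects to a point and has area zero.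
\end{proof}

\begin{lemma}\label{lem:primitive}
Let $\xi$ be a closed $1$-form on $\Sigma$ with integral $b$ over a fiber loop. Then $\mathcal A_{\tau+\xi}=\mathcal A_\tau+b$ on $\Lambda$ and $\operatorname{Vol}_{\tau+\xi}(\Omega)=\operatorname{Vol}_\tau(\Omega)+b\int_M\omega_*^n$. If $e\ne0$, then $b=0$; if $e=0$, every $b\in\mathbb R$ occurs. In both cases $P(\mathcal A_\tau(\gamma))-\operatorname{Vol}_\tau(\Omega)$ does not depend on $\tau$.
\end{lemma}

\begin{proof}
The function $\bar\xi(R)$ is the integral of $\xi$ over the fibers, and $d(\bar\xi(R))=\mathcal L_R\bar\xi-\iota_Rd\bar\xi=0$. As $\Sigma$ is connected, $\bar\xi(R)=b$ everywhere. Loops in $\Lambda$ are homotopic to fiber loops by $(\Lambda3)$, so $\int_\gamma\xi=b$. The form $\bar\xi-b\alpha$ is invariant and kills $R$, so it equals $\mathfrak p^*\zeta'$, and $d\zeta'=-b\sigma$. Thus $be=0$. Conversely, if $\sigma=d\zeta''$, then $b(\alpha-\mathfrak p^*\zeta'')$ is closed with fiber integral $b$. By Lemma~\ref{lem:V}(b),(c) the volume changes by $\int_\Sigma\xi\wedge\Omega^n$. Since $\Omega^n-\Omega_*^n$ is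 exact and $\Omega_*$ is invariant, this equals $\int_\Sigma\bar\xi\wedge\Omega_*^n=b\int_\Sigma\alpha\wedge\Omega_*^n+\int_\Sigma\mathfrak p^*(\zeta'\wedge\omega_*^n)=b\int_M\omega_*^n$. The last claim follows since $P(A)=A\int_M\omega_*^n$ when $e=0$.
\end{proof}

So we may work with whichever primitive is convenient. The estimates need one that is small.

\begin{lemma}\label{lem:hodge}
Every $\Omega\in\mathcal S$ has a primitive $\tau$ with $\|\tau\|_{C^0}\le C\nu$.
\end{lemma}

\begin{proof}
Let $G$ be the Green operator of the Hodge Laplacian $\Delta=dd^*+d^*d$ of $g$. It commutes with $d$, satisfies $\Delta G\Theta=\Theta$ for exact $\Theta$, and is bounded from $L^p$ to $W^{2,p}$ for $1<p<\infty$. For $\Theta=\Omega-\Omega_*$ we have $dG\Theta=Gd\Theta=0$, so $\tau=d^*G\Theta$ satisfies $d\tau=\Theta$. For $p>2n+1$ the Sobolev embedding $W^{1,p}\subset C^0$ gives $\|\tau\|_{C^0}\le C\|G\Theta\|_{W^{2,p}}\le C\|\Theta\|_{L^p}\le C\nu$.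
\end{proof}

\section{Invariant forms and the idea of the proof}\label{sec:idea}

For invariant perturbations the conjectured inequality is the statement that a function lies between its minimum and its maximum.

\begin{example}[Invariant forms]\label{ex:invariant}
Let $S:M\to\mathbb R$ be $C^2$-small, $\tau=S\alpha$, and
\[
\Omega_S=\Omega_*+d(S\alpha)=\omega_*+S\sigma+dS\wedge\alpha .
\]
Let $W$ be the vector field on $M$ with $\iota_W(\omega_*+S\sigma)=dS$, and denote its horizontal lift by the same letter. Then $dS(W)=0$ and $\iota_{R+W}\Omega_S=\iota_W(\omega_*+S\sigma)-dS=0$, so $R+W$ spans the kernel. The fiber over a critical point $x$ of $S$ is therefore a closed characteristic, and its action is $S(x)$ (take $\Gamma$ constant in $r$). In the volume, the factor $\alpha$ kills the summand $dS\wedge\alpha$, and the substitution $s=rS$ gives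
\[
\operatorname{Vol}_\tau(\Omega_S)=\int_0^1\!\int_\Sigma S\alpha\wedge(\omega_*+rS\sigma)^n\,dr=\int_M\int_0^{S}(\omega_*+s\sigma)^n\,ds .
\]
For constant $S=A$ the form $\Omega_S$ is Zoll and the right side is $P(A)$. In general, for a constant $A$,
\begin{equation}\label{eq:invariant}
P(A)-\operatorname{Vol}_\tau(\Omega_S)=\int_M\int_S^A(\omega_*+s\sigma)^n\,ds .
\end{equation}
The integrand is a positive volume form for small $s$. Hence $P(\min S)\le\operatorname{Vol}_\tau(\Omega_S)\le P(\max S)$, with equality only if $S$ is constant, and both $\min S$ and $\max S$ are actions of closed characteristics.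
\end{example}

For a general primitive $\tau$ the first attempt is to let $S$ be the integral of $\tau$ over the fibers. This function does not see the closed characteristics.

\begin{example}[Averaging over the old fibers fails]\label{ex:sphere}
In Example~\ref{ex:ham} let $M=S^2\subset\mathbb R^3$ with its area form. The Hamiltonian flow $\Phi^i_s$ of the coordinate $x_i$ is the rotation by the angle $s$ about the $x_i$-axis. For small $\varepsilon>0$ the loop of rotations $\Phi_t=\Phi^1_{\varepsilon\cos2\pi t}\circ\Phi^2_{\varepsilon\sin2\pi t}$ is generated by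
\[
H_t=-2\pi\varepsilon\sin(2\pi t)\,x_1+2\pi\varepsilon\cos(2\pi t)\,\big(x_2\cos(\varepsilon\cos2\pi t)\pm x_3\sin(\varepsilon\cos2\pi t)\big),
\]
the bracket being $x_2\circ\Phi^1_{-\varepsilon\cos2\pi t}$, with a sign fixed by the orientation. The trajectories of $\Omega=\omega_*+dH\wedge dt$ are the loops $t\mapsto(\Phi_t(x),t)$, the orbits of the free action $(x,t)\mapsto(\Phi_{t+s}\Phi_t^{-1}x,t+s)$. So $\Omega$ is Zoll. The coefficients of $x_1$ and $x_2$ change sign under $t\mapsto t+\frac12$, so the fiber integral of $H\,dt$ is $\pm2\pi\varepsilon\int_0^1\cos(2\pi t)\sin(\varepsilon\cos2\pi t)\,dt\cdot x_3$, a nonconstant function of size $\varepsilon^2$.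
\end{example}

To see what a good choice of $S$ must satisfy, take $n=1$ and a primitive $\tau=S\alpha+\eta$ with $S$ a function on $M$, $\eta(R)=0$ and $\bar\eta=0$. (Every $1$-form has this shape up to an exact form and a pull-back from $M$, and these two terms are harmless; see Proposition~\ref{prop:decomp}.) Here $\operatorname{Vol}_\tau(\Omega)=\int_\Sigma\tau\wedge(\Omega_*+\frac12d\tau)$. The term $\eta\wedge\Omega_*$ is killed by $\iota_R$, so it vanishes. The terms $S\alpha\wedge d\eta$ and $\eta\wedge d(S\alpha)$ are products of an invariant form and a form of zero average, so they integrate to zero. What remains is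
\[
\operatorname{Vol}_\tau(\Omega)=\int_M\Big(S\omega_*+\tfrac12S^2\sigma\Big)+\tfrac12\int_\Sigma\eta\wedge d\eta,\qquad\iota_R(\eta\wedge d\eta)=-\eta\wedge\mathcal L_R\eta .
\]
The first term is the volume of the invariant form $\Omega_S$, for which \eqref{eq:invariant} gives a margin of about $\int_M(\max S-S)\,\omega_*$. The second term is an error without a sign, and it must be beaten by this margin. It is not enough that $\eta$ be small, since the margin may be much smaller, or zero. Suppose instead that, pointwise,
\begin{equation}\label{eq:wish}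
|\eta|+|\mathcal L_R\eta|\le C\nu\,|dS| .
\end{equation}
Then two things follow. First, $\iota_R\Omega=-dS+\mathcal L_R\eta$ vanishes over the critical points of $S$, so these fibers are closed characteristics with action $S$. Second, the error is at most $C\nu^2\int_M|dS|^2\omega_*$. A function with bounded Hessian satisfies $|dS|^2\le C(\max S-S)$, so the error is a fraction $O(\nu^2)$ of the margin.

Condition \eqref{eq:wish} fails in Example~\ref{ex:sphere}, where no fiber is a characteristic, but Lemma~\ref{lem:isotopy} allows us to replace $\Omega$ by $u^*\Omega$. Now $\iota_Ru^*\Omega=\Omega(du\,R,du\,\cdot)$. Its average is $-dS$ and its oscillating part is $\mathcal L_R\eta$, so \eqref{eq:wish} asks that the oscillating part be small relative to the average. This is the case if $du\,R$ is the sum of a vector in $\ker\Omega$ and a horizontal vector $v$ that is almost constant along the fiber: then $\iota_Ru^*\Omega=\iota_v\omega_*+O(\nu|v|)$. So the task is to replace every fiber by a nearby loop that follows the characteristic direction of $\Omega$ \emph{up to a constant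 drift $v$}, and to do so in such a way that these loops again fill out $\Sigma$.

\section{Straightening the characteristics up to a drift}\label{sec:straight}

\subsection{The characteristic vector field}

For $\nu$ small, $\Omega|_{\ker\alpha}$ is nondegenerate and $\alpha\wedge\Omega^n>0$. Let $W$ be the horizontal vector field with $(\iota_W\Omega)|_{\ker\alpha}=-(\iota_R\Omega)|_{\ker\alpha}$, and put $X=R+W$. The form $\iota_X\Omega$ vanishes on $\ker\alpha$ and on $X$, hence everywhere, and $\alpha(X)=1$. So $X$ spans $\ker\Omega$ positively. The value of $W$ at $z$ is a smooth function of $z$ and $\Omega_z$ that vanishes for $\Omega_z=(\Omega_*)_z$, whence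
\[
\|W\|_{C^1}\le C\nu .
\]
This is the point where the $C^1$-norm of $\Omega-\Omega_*$ enters. For a diffeomorphism $u$ and $z\in\Sigma$ write $\gamma_z(t)=u(\phi_tz)$. The result of this section is the following.

\begin{proposition}\label{prop:straight}
For $\nu$ small there are an isotopy $h_r$ from the identity to a diffeomorphism $u=h_1$ of $\Sigma$, a vector field $v$ on $M$ and a function $c$ on $M$ such that:
\begin{enumerate}
\item[(a)] each $h_r$ is $O(\nu)$-close to the identity in $C^1$, $|\partial_rh_r|\le C\nu$, $\|v\|_{C^1}\le C\nu$, $|c|\le C\nu<\frac13$, and all loops $t\mapsto h_r(\phi_tz)$ lie in $\Lambda$;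
\item[(b)] the $1$-form $\beta=\iota_Ru^*\Omega$ satisfies $|\beta-\iota_v\omega_*|\le C\nu|v|$;
\item[(c)] if $v(x)=0$ and $\mathfrak p(z)=x$, then $\gamma_z'=(1+c(x))\,X\circ\gamma_z$;
\item[(d)] if a loop $o:S^1\to\Sigma$ satisfies $o'=TX\circ o$ for a constant $0<T\le\frac43$, then $o=\gamma_z$ for some $z$ with $v(\mathfrak p(z))=0$, and $|T-1|\le C\nu<\frac13$.
\end{enumerate}
\end{proposition}

\subsection{Charts around the fibers}

``Constant drift'' needs a chart in which tangent vectors along a whole fiber can be compared. For $z\in\Sigma$ and $x=\mathfrak p(z)$ define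
\[
\psi_z:\{q\in T_xM:|q|<2\rho\}\times\mathbb R\to\Sigma,\qquad\psi_z(q,\theta)=\phi_\theta(z_q),
\]
where $z_q$ is the end point of the horizontal lift, starting at $z$, of the geodesic $r\mapsto\exp_x(rq)$, $r\in[0,1]$. The points $z_q$ form a section of $\mathfrak p$ over the ball $B_{2\rho}(x)$. Since the action is free, $\psi_z$ is a covering of $\mathfrak p^{-1}(B_{2\rho}(x))$ with deck group generated by $\theta\mapsto\theta+1$. It has the properties
\begin{equation}\label{eq:psi}
\psi_z(0,0)=z,\qquad\partial_\theta\psi_z=R,\qquad\mathfrak p\circ\psi_z(q,\theta)=\exp_xq,\qquad\psi_{\phi_sz}(q,\theta)=\psi_z(q,\theta+s),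
\end{equation}
the last because $\phi_s$ preserves horizontal curves. Also, $d\psi_z$ at $(0,\theta)$ sends $(a,0)$ to the horizontal lift of $a\in T_xM$ at $\phi_\theta z$. Write $\psi_z^*X=\partial_\theta+w_z$ with $w_z=\psi_z^*W=(w_z^q,w_z^\theta)$. Then $w_z$ is $1$-periodic in $\theta$, and $w_{\phi_sz}(q,\theta)=w_z(q,\theta+s)$.

To differentiate in $z$, cover $\Sigma$ by finitely many compact sets, each contained in a coordinate domain over which $\mathfrak p^*TM$ has an orthonormal frame. There $(z,q,\theta)\mapsto\psi_z(q,\theta)$ is a smooth map on an open subset of a Euclidean space, and $C^1$-norms in $z$ are taken in these charts. By compactness, $w=(d\psi_z)^{-1}W\circ\psi_z$ has $C^1$-norm in $(z,q,\theta)$ at most $C\nu$ on $\{|q|\le\rho\}$.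

\subsection{The drift equation}

A linear model shows what to solve. On $\mathbb R^2\times S^1$ take the Hamiltonian $H_t(x)=\omega_*(w(t),x)$, whose vector field is $W_t=w(t)$, independent of the point. A trajectory is displaced by $\bar w=\int_0^1w\,dt$ after one turn, so it closes up only if $\bar w=0$. The equation $q'=w(t)+v$, however, has periodic solutions exactly for $v=-\bar w$, and exactly one of them has mean zero. The loops $t\mapsto(x+q(t),t)$ fill out $\mathbb R^2\times S^1$. Their action is $S(x)=\omega_*(\bar w,x)+\text{const}$, so $dS=-\iota_v\omega_*$: the drift needed to close a loop is the symplectic gradient of its action.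

In general $w$ depends on the point and has a $\theta$-component, so we add a time scale $1+c$ to close up in the fiber direction. Let $Y_z=T_xM\oplus\mathbb R\oplus T_xM\oplus\mathbb R$ and $r_0=\min(\rho,1)/8$. For $y=(q_0,\theta_0,v,c)\in Y_z$ with $|y|\le2r_0$ consider
\begin{equation}\label{eq:drift}
q'=(1+c)\,w_z^q(q,\theta)+v,\qquad\theta'=(1+c)\big(1+w_z^\theta(q,\theta)\big),\qquad(q,\theta)(0)=(q_0,\theta_0).
\end{equation}
As long as $|q|\le\rho$ and $t\le1$ we have $|q(t)|\le|q_0|+|v|+C\nu\le\rho/2+C\nu<\rho$, so the solution exists on $[0,1]$ and stays in $\{|q|<\rho\}$. Define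
\[
\mathcal F(z,y)=\Big(q(1)-q_0,\ \theta(1)-\theta_0-1,\ \int_0^1q\,dt,\ \int_0^1(\theta-t)\,dt\Big)\in Y_z .
\]
The first two components vanish if the curve closes up after one turn. Since \eqref{eq:drift} is autonomous and $1$-periodic in $\theta$, the solution then extends to $t\in\mathbb R$ with $q$ and $\theta-t$ both $1$-periodic. The last two components fix the center and the phase of the loop. We prescribe mean values rather than initial values because means of periodic functions are invariant under shifts of $t$; this is what will make the loops for $z$ and for $\phi_sz$ coincide.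

\begin{lemma}\label{lem:y}
For $\nu$ small and every $z\in\Sigma$ there is a unique $y(z)\in Y_z$ with $|y(z)|\le r_0$ and $\mathcal F(z,y(z))=0$. It depends smoothly on $z$, and $\|y\|_{C^1}\le C\nu$.
\end{lemma}

\begin{proof}
For $w=0$ the solution is $(q_0+tv,\theta_0+(1+c)t)$, and $\mathcal F(z,y)$ equals $L(y)=(v,c,q_0+\frac v2,\theta_0+\frac c2)$, an isomorphism with $|L^{-1}|\le2$. In general put
\[
\delta(t)=(q,\theta)(t)-\big(q_0+tv,\ \theta_0+(1+c)t\big)=(1+c)\int_0^tw_z(q,\theta)\,dt' .
\]
Then $|\delta|\le C\nu$ and $\mathcal F-L=\big(\delta(1),\int_0^1\delta\,dt\big)$. Let $\partial$ be the derivative in a unit direction of the parameters $(z,y)$. Then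
\[
\partial\delta(t)=(\partial c)\int_0^tw_z\,dt'+(1+c)\int_0^t\Big(\partial w_z+D_{(q,\theta)}w_z\cdot\big[\partial\big(q_0+t'v,\ \theta_0+(1+c)t'\big)+\partial\delta\big]\Big)dt' ,
\]
so $|\partial\delta(t)|\le C\nu+C\nu\int_0^t|\partial\delta|\,dt'$, and Gronwall's inequality gives $|\partial\delta|\le C\nu$. Hence $N=L^{-1}(\mathcal F-L)$ has $C^1$-norm in $(z,y)$ at most $C\nu$. The equation $\mathcal F(z,y)=0$ means $y=-N(z,y)$. For $\nu$ small, $|N|<r_0$ and $|\partial_yN|\le\frac12$, so $y\mapsto-N(z,y)$ is a contraction of the ball $\{|y|\le r_0\}$ and has a unique fixed point, with $|y(z)|=|N|\le C\nu$. The implicit function theorem gives smoothness and $\partial_zy=-(1+\partial_yN)^{-1}\partial_zN=O(\nu)$.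
\end{proof}

We shall use twice that a $1$-periodic function with mean zero is bounded by the maximum of its derivative.

\begin{proof}[Proof of Proposition~\ref{prop:straight}]
\emph{Equivariance.} Let $(q,\theta)$ be the solution of \eqref{eq:drift} with data $y(z)=(q_0,\theta_0,v,c)$, and let $s\in\mathbb R$. Put $\tilde q(t)=q(t+s)$ and $\tilde\theta(t)=\theta(t+s)-s$. Since $w_{\phi_sz}(\tilde q,\tilde\theta)=w_z(\tilde q,\tilde\theta+s)$, the pair $(\tilde q,\tilde\theta)$ solves \eqref{eq:drift} for the point $\phi_sz$ with the same $v$ and $c$. The functions $\tilde q$ and $\tilde\theta(t)-t=\theta(t+s)-(t+s)$ are shifts of periodic functions of mean zero. Their derivatives are $O(\nu)$, so their initial values are $O(\nu)$. By uniqueness in Lemma~\ref{lem:y},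
\[
y(\phi_sz)=\big(q(s),\ \theta(s)-s,\ v,\ c\big).
\]
So $v$ and $c$ are constant along fibers and descend to a vector field and a function on $M$, with the bounds in (a) by Lemma~\ref{lem:y}. Define
\[
h_r(z)=\psi_z\big(rq_0(z),r\theta_0(z)\big),\qquad u=h_1 .
\]
By \eqref{eq:psi}, $u(\phi_sz)=\psi_{\phi_sz}(q(s),\theta(s)-s)=\psi_z(q(s),\theta(s))$: the map $u$ sends the fiber loop through $z$ to the loop defined by the solution. Differentiating at $s=0$ and using \eqref{eq:drift},
\begin{equation}\label{eq:duR}
du(R)=(1+c)\,X\circ u+d\psi_z|_{(q_0,\theta_0)}(v,0)\qquad\text{at every }z\in\Sigma .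
\end{equation}
Part (c) follows.

\emph{Part (a).} The map $(z,q,\theta)\mapsto\psi_z(q,\theta)$ is smooth and restricts to the identity on $\{q=0,\theta=0\}$, and $(q_0,\theta_0)$ is $O(\nu)$ in $C^1$. By the chain rule $h_r$ is $O(\nu)$-close to the identity in $C^1$, and $|\partial_rh_r|\le C\nu$. So each $h_r$ is a local diffeomorphism of a closed connected manifold, hence a finite covering. It is joined to the identity through local diffeomorphisms, so it preserves orientation and has degree one. The number of sheets of an orientation-preserving covering is its degree, so $h_r$ is a diffeomorphism. The set of fiber loops is the continuous image of $\Sigma$ in the space of loops with the $C^1$-topology, hence compact, so the open set $\Lambda$ contains a uniform $C^1$-neighborhood of it. For $\nu$ small, depending on $\Lambda$, this neighborhood contains all loops $t\mapsto h_r(\phi_tz)$.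

\emph{Part (b).} Since $\iota_X\Omega=0$, \eqref{eq:duR} gives $\beta(Z)=\Omega\big(d\psi_z|_{(q_0,\theta_0)}(v,0),du\,Z\big)$ for $Z\in T_z\Sigma$. Replacing $\Omega$ by $\Omega_*$ changes this by at most $C\nu|v||Z|$ and, by \eqref{eq:psi}, yields $\omega_*\big(d\exp_x|_{q_0}v,\,d(\mathfrak p\circ u)Z\big)$. As $|q_0|\le C\nu$, $d\exp_x|_0$ is the identity, and $u$ is $O(\nu)$-close to the identity in $C^1$, this differs from $\omega_*(v,d\mathfrak p\,Z)$ by at most $C\nu|v||Z|$.

\emph{Part (d).} We find a chart $\psi_z$ in which $o$ solves \eqref{eq:drift} with $v=0$ and $\mathcal F=0$, and apply uniqueness. The projection $\mathfrak p\circ o$ has velocity $T\,d\mathfrak p\,W$, hence length $\ell\le C\nu$; we take $\nu$ so small that $4\ell<\rho$. Put $x_1=\mathfrak p(o(0))$.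

First we choose the center. If $\ell=0$, let $x=x_1$. If $\ell>0$, consider $\mathcal E(x)=\frac12\int_0^1d(x,\mathfrak p(o(t)))^2\,dt$ on the closed ball of radius $3\ell$ about $x_1$. The loop $\mathfrak p\circ o$ stays within distance $\ell$ of $x_1$, so $\mathcal E(x_1)\le\frac12\ell^2$, while $\mathcal E\ge2\ell^2$ on the boundary sphere. Thus $\mathcal E$ has an interior minimum $x$. The gradient of $\frac12d(\cdot,x')^2$ at $x$ is $-\exp_x^{-1}x'$ when $d(x,x')$ is below the injectivity radius, so $\int_0^1\exp_x^{-1}\mathfrak p(o(t))\,dt=0$. In both cases $\mathfrak p\circ o\subset B_\rho(x)$.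

Pick $z_1$ over $x$ and lift $o$ through $\psi_{z_1}$ to a curve $(q,\theta)$. Then $q=\exp_x^{-1}\circ\,\mathfrak p\circ o$ is periodic with mean zero, $q'=Tw^q_{z_1}$ and $\theta'=T(1+w^\theta_{z_1})>0$. Since $o$ is closed, $j=\theta(1)-\theta(0)$ is a positive integer, and $|j-T|\le C\nu$. As $T\le\frac43$, this forces $j=1$ and $|T-1|\le C\nu$. Now fix the phase: with $s=\int_0^1(\theta-t)\,dt$, replace $z_1$ by $z=\phi_sz_1$ and $\theta$ by $\theta-s$. By \eqref{eq:psi} still $o=\psi_z(q,\theta)$, and now $\theta-t$ has mean zero as well. Since $q'$ and $\theta'-1$ are $O(\nu)$, so are $q(0)$ and $\theta(0)$. Hence $(q(0),\theta(0),0,T-1)$ is a zero of $\mathcal F(z,\cdot)$ of norm at most $r_0$, so it equals $y(z)$. Therefore $v(x)=0$ and $o(t)=\psi_z(q(t),\theta(t))=u(\phi_tz)$.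
\end{proof}

\section{The reduced action}\label{sec:reduced}

For a primitive $\tau$ let $\tau'=u^*\tau+\kappa$ be as in Lemma~\ref{lem:isotopy} for the isotopy of Proposition~\ref{prop:straight}. The \emph{reduced action} is the smooth function
\[
S:M\to\mathbb R,\qquad S(\mathfrak p(z))=\int_0^1\tau'(R)(\phi_tz)\,dt=\mathcal A_\tau(\gamma_z).
\]
The maps $h_r$ do not depend on $\tau$. So by Lemma~\ref{lem:primitive} a change of primitive shifts $S$ and all actions by the same constant, which is zero if $e\ne0$. In this section and the next, $\tau$ is the small primitive of Lemma~\ref{lem:hodge}. Then $|\kappa|\le C\nu$ because $|\partial_rh_r|\le C\nu$, and so $|\tau'|\le C\nu$. We now establish the property \eqref{eq:wish}.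

\begin{proposition}\label{prop:decomp}
There are a $1$-form $\zeta$ on $M$, a $1$-form $\eta$ on $\Sigma$ with $\eta(R)=0$, and a function $f$ on $\Sigma$ such that $\tau'=S\alpha+\mathfrak p^*\zeta+\eta+df$. With $\mu=\iota_Rd\eta$, one has for $\nu$ small
\begin{gather}
|S|+|d\zeta|+|d\eta|\le C\nu,\label{eq:small}\\
|dS+\iota_v\omega_*|\le C\nu|v|,\qquad\tfrac12|v|\le|dS|\le2|v|,\label{eq:dS}\\
|\eta|+|\mu|\le C\nu|v|.\label{eq:eta}
\end{gather}
In particular $u^*\Omega=\Omega_0+d(S\alpha+\eta)$, where $\Omega_0=\mathfrak p^*\omega_0$ and $\omega_0=\omega_*+d\zeta$.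
\end{proposition}

\begin{proof}
The function $\tau'(R)-S$ has zero average. Let $f=I(\tau'(R)-S)$, so that $df(R)=\tau'(R)-S$ by Lemma~\ref{lem:homological}, and put $\eta'=\tau'-S\alpha-df$. Then $\eta'(R)=0$. The average $\overline{\eta'}$ is invariant and kills $R$, so $\overline{\eta'}=\mathfrak p^*\zeta$. Let $\eta=\eta'-\overline{\eta'}$; it has zero average and kills $R$. This gives the decomposition, and
\begin{equation}\label{eq:ustar}
u^*\Omega=\Omega_*+d\tau'=\Omega_*+S\sigma+dS\wedge\alpha+d\zeta+d\eta .
\end{equation}
Contracting with $R$ gives $\beta=-dS+\mu$. Here $\mu=\iota_Rd\eta=\mathcal L_R\eta$ has zero average, so $\bar\beta=-dS$. The form $\iota_v\omega_*$, the function $|v|$ and the metric are invariant. Averaging Proposition~\ref{prop:straight}(b) therefore gives the first inequality in \eqref{eq:dS}, and the second follows from $|\iota_v\omega_*|=|v|$. Next, $\mu=(\beta-\iota_v\omega_*)+(dS+\iota_v\omega_*)$ satisfies $|\mu|\le C\nu|v|$. By uniqueness in Lemma~\ref{lem:homological}, $\eta=I\mu$, so $|\eta|\le C\nu|v|$ as $|v|$ is constant on fibers.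 Finally $|S|\le\max|\tau'|\le C\nu$, $|dS|\le2|v|\le C\nu$, and $|u^*\Omega-\Omega_*|\le C\nu$ because $u$ is $O(\nu)$-close to the identity in $C^1$. By \eqref{eq:ustar}, $|d\zeta+d\eta|\le C\nu$. The average of $d\zeta+d\eta$ is $d\zeta$, so both terms are $O(\nu)$.
\end{proof}

By \eqref{eq:dS} the critical points of $S$ are the zeros of $v$. This identifies the closed characteristics.

\begin{proposition}\label{prop:crit}
If $\mathfrak p(z)$ is a critical point of $S$, then $\gamma_z\in\mathcal X(\Omega;\Lambda)$. Every $\gamma\in\mathcal X(\Omega;\Lambda)$ is an orientation-preserving reparametrization of such a loop $\gamma_z$, and $\mathcal A_\tau(\gamma)=S(\mathfrak p(z))$. Hence the largest and smallest actions on $\mathcal X(\Omega;\Lambda)$ are $\max S$ and $\min S$.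
\end{proposition}

\begin{proof}
The first claim is Proposition~\ref{prop:straight}(a),(c). Let $\gamma\in\mathcal X(\Omega;\Lambda)$. Then $\gamma'=\alpha(\gamma')X$ with $\alpha(\gamma')>0$, and $T=\int_\gamma\alpha<\frac43$ by $(\Lambda2)$. The map $s(t)=\frac1T\int_0^t\alpha(\gamma')\,dt'$ is an orientation-preserving diffeomorphism of $S^1$, and $o=\gamma\circ s^{-1}$ satisfies $o'=TX\circ o$. By Proposition~\ref{prop:straight}(d), $o=\gamma_z$ with $v(\mathfrak p(z))=0$. Both $\gamma$ and $\gamma_z$ lie in $\Lambda$, so they have the same action by Lemma~\ref{lem:area}. All actions are thus critical values of $S$, and the maximum and minimum of $S$ on the closed manifold $M$ are among them.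
\end{proof}

This is the only use of $(\Lambda2)$: it restricts attention to orbits that turn once around the fiber direction, the only ones that the charts $\psi_z$ classify.

It remains to bound $|v|^2$ by $\max S-S$. In Section~\ref{sec:idea} we appealed to a bound on the Hessian of $S$. Such a bound is not available, because $dS=-\bar\beta$ involves $du$ and $u$ is controlled only in $C^1$. The drift $v$, on the other hand, is controlled in $C^1$, and by \eqref{eq:dS} the field $-Jv$ is almost the gradient of $S$. So we follow $-Jv$ instead.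

\begin{lemma}\label{lem:gradient}
Let $K>0$ satisfy $K\ge\sup|\nabla v|$. For $\nu$ small and all $x\in M$,
\[
|v(x)|^2\le4K\min\{\max S-S(x),\ S(x)-\min S\}.
\]
\end{lemma}

\begin{proof}
Let $x(t)$ solve $\dot x=-Jv(x)$, $x(0)=x$. By \eqref{eq:dS}, $\frac d{dt}S(x(t))=dS(-Jv)\ge\omega_*(v,Jv)-C\nu|v|^2\ge\frac12|v|^2$. Also $\big|\frac d{dt}|v|^2\big|=2|g_M(\nabla_{\dot x}v,v)|\le2K|v|^2$, so $|v(x(t))|^2\ge e^{-2Kt}|v(x)|^2$ for $t\ge0$. Therefore $\max S-S(x)\ge\frac12|v(x)|^2\int_0^\infty e^{-2Kt}\,dt=|v(x)|^2/4K$. Along $\dot x=Jv(x)$ one has $\frac d{dt}S\le-\frac12|v|^2$, and the same computation bounds $S(x)-\min S$.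
\end{proof}

\section{The volume estimate}\label{sec:volume}

For $n=1$ the volume split exactly into an invariant part and a term quadratic in $\eta$. For $n\ge2$ there are mixed terms such as $S\alpha\wedge(d\eta)^2\wedge\cdots$, and $d\eta$ is only known to be $O(\nu)$, not $O(\nu|v|)$. Such a term cannot be treated as an error. The remedy is to split the integral $\int_0^S$ at a constant level $A$. On the part $\int_S^A$ a relative error $O(\nu)$ is harmless, since this part is the margin itself. On the part $\int_0^A$ the coefficient is constant on $\Sigma$, and the derivative on $\eta$ can be removed by Stokes' theorem.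

\begin{lemma}\label{lem:volume}
Let $D_s=\alpha\wedge(\Omega_0+s\sigma+d\eta)^n$. For every constant $A$ with $|A|\le\max|S|$,
\[
\operatorname{Vol}_\tau(\Omega)=P(A)-\int_\Sigma\int_S^AD_s\,ds+E,\qquad|E|\le C\nu^2\int_M|v|^2\,\omega_*^n .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:isotopy}, Proposition~\ref{prop:decomp} and Lemma~\ref{lem:V}(b),(c),
\[
\operatorname{Vol}_\tau(\Omega)=V(\Omega_*;\mathfrak p^*\zeta)+V(\Omega_0;\eta)+V(\Omega_0+d\eta;S\alpha).
\]
The first term vanishes, since its integrand is the pull-back of a $(2n+1)$-form on $M$. For the second, $\eta(R)=0$ and $\iota_R\Omega_0=0$ give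
\[
\iota_R\big(\eta\wedge(\Omega_0+r\,d\eta)^n\big)=-nr\,\eta\wedge\mu\wedge(\Omega_0+r\,d\eta)^{n-1},
\]
which is bounded by $C\nu^2|v|^2$ by \eqref{eq:small} and \eqref{eq:eta}. By \eqref{eq:top}, $|V(\Omega_0;\eta)|\le C\nu^2\int_M|v|^2\omega_*^n$. In the third term the factor $\alpha$ kills the summand $r\,dS\wedge\alpha$ of $d(rS\alpha)$. Substituting $s=rS$ at each point of $\Sigma$,
\[
V(\Omega_0+d\eta;S\alpha)=\int_\Sigma\int_0^SD_s\,ds=\int_0^A\!\int_\Sigma D_s\,ds-\int_\Sigma\int_S^AD_s\,ds .
\]
It remains to compare $\int_\Sigma D_s$ with $P'(s)$ for constant $s$, $|s|\le|A|$. We have $D_s=\alpha\wedge(\Omega_0+s\sigma)^n+\alpha\wedge d\eta\wedge Q_s$ with the closed form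
\[
Q_s=\sum_{j=0}^{n-1}(\Omega_0+s\sigma+d\eta)^j\wedge(\Omega_0+s\sigma)^{n-1-j}.
\]
The first summand integrates to $\int_M(\omega_0+s\sigma)^n=\langle([\omega_*]+se)^n,[M]\rangle=P'(s)$, because $\omega_0$ is cohomologous to $\omega_*$. For the second, $d(\alpha\wedge\eta\wedge Q_s)=\sigma\wedge\eta\wedge Q_s-\alpha\wedge d\eta\wedge Q_s$ gives $\int_\Sigma\alpha\wedge d\eta\wedge Q_s=\int_\Sigma\sigma\wedge\eta\wedge Q_s$. Now
\[
\iota_R(\sigma\wedge\eta\wedge Q_s)=-\sigma\wedge\eta\wedge\mu\wedge\sum_{j=1}^{n-1}j\,(\Omega_0+s\sigma+d\eta)^{j-1}\wedge(\Omega_0+s\sigma)^{n-1-j},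
\]
which is again bounded by $C\nu^2|v|^2$ (and is zero for $n=1$). So $|\int_\Sigma D_s-P'(s)|\le C\nu^2\int_M|v|^2\omega_*^n$. Integrate from $0$ to $A$, using $P(0)=0$ and $|A|\le C\nu\le1$.
\end{proof}

\begin{proposition}\label{prop:deficit}
There is a constant $C_0$ such that, for $\nu$ small,
\begin{align}
\Big|P(\max S)-\operatorname{Vol}_\tau(\Omega)-\int_M(\max S-S)\,\omega_*^n\Big|&\le C_0\nu\int_M(\max S-S)\,\omega_*^n,\label{eq:max}\\
\Big|\operatorname{Vol}_\tau(\Omega)-P(\min S)-\int_M(S-\min S)\,\omega_*^n\Big|&\le C_0\nu\int_M(S-\min S)\,\omega_*^n.\label{eq:min}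
\end{align}
\end{proposition}

\begin{proof}
Let $A$ be $\max S$ or $\min S$. By \eqref{eq:small}, $\Omega_0+s\sigma+d\eta=\Omega_*+O(\nu)$ for $|s|\le\max|S|$, so
\[
(1-C\nu)\,\alpha\wedge\Omega_*^n\le D_s\le(1+C\nu)\,\alpha\wedge\Omega_*^n .
\]
Since $A-S$ has a sign, $\int_\Sigma\int_S^AD_s\,ds$ differs from $\int_M(A-S)\,\omega_*^n$ by at most $C\nu\int_M|A-S|\,\omega_*^n$. If $\nu>0$, Lemma~\ref{lem:gradient} applies with $K=C\nu$ by Proposition~\ref{prop:straight}(a), and the error in Lemma~\ref{lem:volume} satisfies $|E|\le C\nu^3\int_M|A-S|\,\omega_*^n$. If $\nu=0$, then $v=0$ and $E=0$. Now apply Lemma~\ref{lem:volume}.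
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Choose $\nu_0$ so that all the above holds for $\nu<\nu_0$ and $C_0\nu_0\le\frac12$. Proposition~\ref{prop:crit}, \eqref{eq:max} and \eqref{eq:min} were proved for the primitive of Lemma~\ref{lem:hodge}, but they hold for every primitive. Indeed, a change of primitive shifts $S$ and the actions by the same constant, and it leaves $P(\max S)-\operatorname{Vol}_\tau(\Omega)$ and $\operatorname{Vol}_\tau(\Omega)-P(\min S)$ unchanged by Lemma~\ref{lem:primitive}. In Theorem~\ref{thm:B} we let $S$ be the reduced action of a normalized primitive. Then part (1) is Proposition~\ref{prop:crit}, and part (2) follows from part (1), \eqref{eq:max} and \eqref{eq:min} once $C_0\nu\le\varepsilon$.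

\subsection{The inequality and its equality case}

\begin{lemma}\label{lem:zoll}
For $\nu<\nu_0$, the form $\Omega$ is Zoll if and only if $S$ is constant.
\end{lemma}

\begin{proof}
If $S$ is constant, then $v=0$ by \eqref{eq:dS}. By Proposition~\ref{prop:straight}(c), all orbits of the free action $u\circ\phi_t\circ u^{-1}$ are positively tangent to $X$. So they are the trajectories of $\Omega$, and $\Omega$ is Zoll.

Conversely, let $\Omega$ be Zoll with free action $\phi'_t$. A priori its orbits could be long, so we first show that they are not. The function $T(z)=\int_0^1\alpha(\frac d{dt}\phi'_tz)\,dt$ is continuous. The loop $t\mapsto\phi'_tz$ is injective and positively tangent to $X$, so $T(z)$ is the minimal period of the $X$-orbit through $z$, and this orbit has a parametrization $o:S^1\to\Sigma$ with $o'=T(z)X\circ o$. By Proposition~\ref{prop:straight}(d), $T(z)\le\frac43$ implies $T(z)<\frac43$, so the set $\{T\le\frac43\}$ is open and closed. It is nonempty: if $S$ is maximal at $x=\mathfrak p(z)$, then by Proposition~\ref{prop:straight}(c) the $X$-orbit through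 $u(z)$ has period $1+c(x)<\frac43$. Since $\Sigma$ is connected, $T\le\frac43$ everywhere. By Proposition~\ref{prop:straight}(d), every point of $\Sigma$ lies on a loop $\gamma_z$ with $v(\mathfrak p(z))=0$. As $u$ is a bijection, $v=0$ on $M$. So $dS=0$, and $S$ is constant because $M$ is connected.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:B}(1), \eqref{eq:max} and \eqref{eq:min}, the differences $P(\mathcal A_{\max})-\operatorname{Vol}(\Omega)$ and $\operatorname{Vol}(\Omega)-P(\mathcal A_{\min})$ lie between $\frac12$ and $\frac32$ times $\int_M(\max S-S)\,\omega_*^n$ and $\int_M(S-\min S)\,\omega_*^n$, respectively. These are integrals of nonnegative continuous functions against a volume form. So both differences are nonnegative, and each vanishes if and only if $S$ is constant, that is, by Lemma~\ref{lem:zoll}, if and only if $\Omega$ is Zoll.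
\end{proof}

\subsection{Stability}

The deficit is comparable to $\int_M(\max S-S)\,\omega_*^n$, and we want to bound the oscillation of $S$ by it. The worst case is a narrow well, and Lemma~\ref{lem:gradient} limits how narrow a well of given depth can be.

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:B}(3)]
Let $A=\max S$ and $m=\max S-\min S=\mathcal A_{\max}-\mathcal A_{\min}$. If $m=0$ the claim follows from Theorem~\ref{thm:A}. Let $m>0$; then $\nu>0$, since $|dS|\le C\nu$. Take $K=C\nu$ with $K\ge\sup|v|$ and $K\ge\sup|\nabla v|$. By \eqref{eq:dS} and Lemma~\ref{lem:gradient}, $|dS|\le2|v|\le4\sqrt K\sqrt{A-S}$. Hence for $\varepsilon'>0$ the differential of $\sqrt{A-S+\varepsilon'}$ has norm at most $2\sqrt K$, and letting $\varepsilon'\to0$ we see that $\sqrt{A-S}$ is $2\sqrt K$-Lipschitz. Let $S(x_0)=\min S$ and $r=\sqrt m/(4\sqrt K)$. On $B_r(x_0)$ we have $\sqrt{A-S}\ge\sqrt m-2\sqrt Kr=\frac12\sqrt m$, that is, $A-S\ge m/4$. From $|dS|\le2K$ we get $m\le2K\operatorname{diam}(M)$, so $r$ is bounded by a constant depending only on $M$. On a closed $2n$-manifold,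 balls of bounded radius $r$ have volume at least $C^{-1}r^{2n}$. Therefore
\[
P(\mathcal A_{\max})-\operatorname{Vol}(\Omega)\ge\frac12\int_M(A-S)\,\omega_*^n\ge C^{-1}\,m\,\Big(\frac mK\Big)^n\ge C^{-1}\nu^{-n}m^{n+1}.
\]
Replacing $A-S$ by $S-\min S$, $x_0$ by a maximum point of $S$, and \eqref{eq:max} by \eqref{eq:min} gives the same bound for $\operatorname{Vol}(\Omega)-P(\mathcal A_{\min})$.
\end{proof}

Such wells occur among invariant forms. Identify a neighborhood of a point of $M$ with a ball about $0$ in $\mathbb R^{2n}$, and fix a smooth function $\chi:\mathbb R^{2n}\to[0,1]$ with compact support in the unit ball and $\chi(0)=1$. For small $a,r>0$ let $S_{a,r}(x)=-ar^2\chi(x/r)$, extended by zero to $M$.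

\begin{proposition}[Sharpness]\label{prop:sharp}
For all sufficiently small $a,r>0$ the form $\Omega=\Omega_*+d(S_{a,r}\,\alpha)$ lies in $\mathcal U$ and satisfies
\[
\nu\le Ca,\qquad\mathcal A_{\max}-\mathcal A_{\min}=ar^2,\qquad P(\mathcal A_{\max})-\operatorname{Vol}(\Omega)\le Car^{2n+2}.
\]
Hence $\nu^n\big(P(\mathcal A_{\max})-\operatorname{Vol}(\Omega)\big)\le C(\mathcal A_{\max}-\mathcal A_{\min})^{n+1}$: on this family the estimate for $P(\mathcal A_{\max})-\operatorname{Vol}(\Omega)$ in Theorem~\ref{thm:B}(3) can be improved only in the constant. The same holds for $\operatorname{Vol}(\Omega)-P(\mathcal A_{\min})$ on the family defined by $-S_{a,r}$.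
\end{proposition}

\begin{proof}
Write $S_0=S_{a,r}$. For $r\le1$ we have $\|S_0\|_{C^2}\le Ca$, so $\nu\le Ca$, and $\Omega\in\mathcal U$ for small $a$ because $\mathcal V$ is a $C^1$-neighborhood of $\Omega_*$. By Example~\ref{ex:invariant}, $X=R+W$ with $W$ the horizontal lift of a vector field $W$ on $M$, so $w_z(0,\theta)=(W(x),0)$. Hence $(q,\theta)=(0,t)$ solves \eqref{eq:drift} with $v=-W(x)$ and $c=0$, and $\mathcal F$ vanishes at these data. By uniqueness $y(z)=(0,0,-W(x),0)$, so $h_r$ is the identity and $\kappa=0$. The reduced action of the primitive $\tau=S_0\alpha$ is therefore $S_0$. For this primitive the extreme actions are $\max S_0=0$ and $\min S_0=-ar^2$ by Proposition~\ref{prop:crit}. By \eqref{eq:invariant} with $A=0$,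
\[
P(0)-\operatorname{Vol}_\tau(\Omega)=\int_M\int_{S_0}^0(\omega_*+s\sigma)^n\,ds\le2\int_M|S_0|\,\omega_*^n\le Car^{2n+2},
\]
since $|S_0|\le ar^2$ and its support has volume at most $Cr^{2n}$. The differences in the statement do not depend on the primitive. For $-S_0$ the extreme actions are $ar^2$ and $0$, and \eqref{eq:invariant} gives $\operatorname{Vol}_\tau(\Omega)-P(0)\le2\int_M|S_0|\,\omega_*^n$.
\end{proof}

Because $a$ and $r$ are independent, each exponent is constrained. If $(\mathcal A_{\max}-\mathcal A_{\min})^i\le C\nu^j\big(P(\mathcal A_{\max})-\operatorname{Vol}(\Omega)\big)$ holds on $\mathcal U$ with $j\ge0$, then $a^ir^{2i}\le Ca^{j+1}r^{2n+2}$. Letting $r\to0$ gives $i\ge n+1$, and letting $a\to0$ gives $j\le i-1$.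

\subsection{Zoll forms near $\Omega_*$}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Let $\Omega\in\mathcal U$ be Zoll, and use the primitive of Lemma~\ref{lem:hodge}. By Lemma~\ref{lem:zoll} its reduced action is a constant $A$, with $|A|\le C\nu$. Then $v=0$ by \eqref{eq:dS} and $\eta=0$ by \eqref{eq:eta}, so Proposition~\ref{prop:decomp} gives $u^*\Omega=\mathfrak p^*(\omega_*+A\sigma+d\zeta)$. The closed forms $\omega^r=\omega_*+A\sigma+r\,d\zeta$, $r\in[0,1]$, are $O(\nu)$-close to $\omega_*$ by \eqref{eq:small}, hence symplectic. We apply Moser's argument: let $Y_r$ be the vector field with $\iota_{Y_r}\omega^r=-\zeta$, and let $m_r$ be the isotopy of $M$ that it generates. Then $\frac d{dr}m_r^*\omega^r=m_r^*(d\iota_{Y_r}\omega^r+d\zeta)=0$, so $m_1^*\omega^1=\omega^0$. The horizontal lift of $Y_r$ generates an isotopy $\hat m_r$ of $\Sigma$ with $\mathfrak p\circ\hat m_r=m_r\circ\mathfrak p$. Hence $(u\circ\hat m_1)^*\Omega=\hat m_1^*\mathfrak p^*\omega^1=\mathfrak p^*\omega^0=\Omega_*+A\,d\alpha$, and $\Psi=(u\circ\hat m_1)^{-1}$ is isotopic to the identity. If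 $e\ne0$, actions do not depend on the primitive, and Proposition~\ref{prop:crit} gives $A=\mathcal A(\Omega)$.
\end{proof}

If $e=0$, the constant $A$ carries no information: $\sigma$ is exact, and the same argument applied to the path $\omega_*+rA\sigma$ shows that $\Omega_*+A\,d\alpha$ is the pull-back of $\Omega_*$ by a diffeomorphism isotopic to the identity.

\begin{thebibliography}{9}
\bibitem{BK} Gabriele Benedetti, Jungsoo Kang, \emph{On a local systolic inequality for odd-symplectic forms}, arXiv:1902.01261 (2019).
\end{thebibliography}
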